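\title{Compact metric spaces of uncountable wild rank}

\begin{abstract}
A point of a space is $\pi_n$-wild if arbitrarily small essential maps of the $n$-sphere are based at it. Passing repeatedly to the subspace of wild points gives a decreasing transfinite sequence of subspaces, and the stage at which it stabilizes is the $\pi_n$-wild rank. We show that for every $n\ge1$ there is an $n$-dimensional Peano continuum of $\pi_n$-wild rank exactly $\omega_1$, so this rank can be uncountable. We also show that the supremum $\rho_n$ of the ranks of compact metrizable spaces is attained by a Peano continuum and that $\omega_1\cdot\omega_1\le\rho_n<(2^{\aleph_0})^+$.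
\end{abstract}

\section{Introduction}

Fix an integer $n\ge1$. A map from $S^n$ to a space $X$ is \emph{essential} if it is not null-homotopic. A point $x\in X$ is \emph{$\pi_n$-wild} if there is a sequence of essential based maps $f_k:(S^n,*)\to(X,x)$ that converges to the constant map at $x$ in the compact-open topology. The set of these points, with the subspace topology, is the \emph{$\pi_n$-wild set} $\mathbf{w}_n(X)$. In a metrizable space, $x$ is wild exactly when every neighborhood of $x$ contains the image of an essential map based at $x$; so $\mathbf{w}_n(X)$ records where $X$ has $n$-dimensional holes of arbitrarily small size that can be reached by short paths.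

The wild set is a space in its own right, and the operation can be repeated. Put
\[
\mathbf{w}_n^0(X)=X,\qquad \mathbf{w}_n^{\kappa+1}(X)=\mathbf{w}_n\bigl(\mathbf{w}_n^\kappa(X)\bigr),\qquad \mathbf{w}_n^\kappa(X)=\bigcap_{\mu<\kappa}\mathbf{w}_n^\mu(X)\quad(\kappa\text{ a limit ordinal}).
\]
At each step essentiality is tested in the current subspace $\mathbf{w}_n^\kappa(X)$, not in $X$. The sequence decreases, so it cannot decrease strictly forever, and it is constant from the first repetition on. The \emph{$\pi_n$-wild rank} $\mathbf{wrk}_n(X)$ is the least ordinal $\kappa$ with $\mathbf{w}_n^{\kappa+1}(X)=\mathbf{w}_n^\kappa(X)$.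

A nonempty manifold or finite polyhedron has no wild points, because every point has a contractible neighborhood; its rank is $1$. The \emph{earring} $E$, the wedge of countably many $n$-spheres whose diameters tend to $0$, has exactly one wild point: each sphere is a retract of $E$ and hence essential, so the wedge point is wild, while every other point has a Euclidean neighborhood. Thus $\mathbf{w}_n(E)$ is a point, $\mathbf{w}_n^2(E)=\emptyset$, and $E$ has rank $2$.

We call a compact metrizable space a \emph{compactum}, and a connected, locally path connected compactum a \emph{Peano continuum}. It is known that every compactum is homeomorphic to $\mathbf{w}_n(X)$ for some Peano continuum $X$, and that every countable ordinal $\lambda\ge1$ is the $\pi_n$-wild rank of an $n$-dimensional Peano continuum. The following problem comes from Brazas and Mitra \cite{BM}.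

\begin{quote}
\emph{Is there a compactum $X$ (equivalently, a Peano continuum $X$) such that $\mathbf{wrk}_n(X)$ is uncountable?}
\end{quote}

The first guess is ``no''. The iteration resembles the Cantor--Bendixson process of discarding isolated points, which for a compactum stops at a countable stage. The reason is that a strictly decreasing transfinite sequence $(F_\kappa)$ of \emph{closed} subsets of a second countable space has countable length: choose a basic open set $B_\kappa$ that meets $F_\kappa$ and misses $F_{\kappa+1}$; for $\kappa<\kappa'$ the set $B_\kappa$ misses $F_{\kappa'}$ and $B_{\kappa'}$ meets it, so the $B_\kappa$ are distinct. Hence the rank of a compactum is countable whenever all its iterated wild sets are closed. In a locally path connected metrizable space the wild set is indeed closed, since a limit of wild points is joined to nearby wild points by short paths (Lemma~\ref{lem:basic}(b)). In general it is not. Let $X=\{\infty\}\cup\bigcup_kE_k$, where the $E_k$ are disjoint open and closed copies of the earring that shrink to the point $\infty$. No nonconstant path starts at $\infty$, so every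 based map $(S^n,*)\to(X,\infty)$ is constant and $\infty$ is not wild, although it is the limit of the wild points of the $E_k$. Assuming that $X$ is a Peano continuum does not rescue the argument, because local path connectedness need not pass to $\mathbf{w}_n(X)$. And in fact the answer is ``yes''.

\begin{theorem}\label{thm:A}
For every $n\ge1$ there is an $n$-dimensional compactum $Z$ with $\mathbf{wrk}_n(Z)=\omega_1$, and an $n$-dimensional Peano continuum $X$ with $\mathbf{wrk}_n(X)=\omega_1$.
\end{theorem}

\begin{theorem}\label{thm:B}
The supremum $\rho_n=\sup\{\mathbf{wrk}_n(K):K\text{ a compactum}\}$ is attained, even by a Peano continuum, and $\rho_n<(2^{\aleph_0})^+$.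
\end{theorem}

\begin{theorem}\label{thm:C}
For every $\alpha<\omega_1$ there is a Peano continuum of $\pi_n$-wild rank at least $\omega_1\cdot\alpha+1$. Hence $\omega_1\cdot\omega_1\le\rho_n<(2^{\aleph_0})^+$.
\end{theorem}

Under the continuum hypothesis the upper bound reads $\rho_n<\omega_2$. The exact value of $\rho_n$ is not determined here. All proofs are in ZFC and do not use the two known facts quoted above.

The example with the shrinking earrings already contains the idea of Theorem~\ref{thm:A}: maps of $S^n$ see only one path component, so the path components of a space go through the iteration independently, however they accumulate on one another. To each tree $T$ of finite sequences of natural numbers we attach a tree of spheres $X_T$ whose wild set is $X_{T'}$, where $T'$ is $T$ with its leaves removed (Section~\ref{sec:trees}). The trees form a compact totally disconnected space, so all $X_T$ fit into one compactum as its path components, and their ranks are cofinal in $\omega_1$ (Section~\ref{sec:A}). Theorem~\ref{thm:B} is the same argument with a family containing all compacta (Section~\ref{sec:B}). For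 Theorem~\ref{thm:C} independence is not enough: one point has to survive all countable stages and be removed afterwards, so uncountably many pieces must be joined at that point (Sections~\ref{sec:C} and~\ref{sec:jump}). Section~\ref{sec:peano} passes from compacta to Peano continua. Sections~\ref{sec:tools}--\ref{sec:A} suffice for the answer to the problem.

\medskip
\noindent\emph{Conventions.} We write $\mathbf{w}$ and $\mathbf{wrk}$ for $\mathbf{w}_n$ and $\mathbf{wrk}_n$. All spaces are metrizable. A \emph{map at $x$} is a based map $(S^n,*)\to(M,x)$, and it is \emph{small} if its image lies in a prescribed neighborhood of $x$. For ordinals we use that every $\kappa\ge\theta$ has the form $\theta+\kappa'$ for a unique $\kappa'$; that $1+\kappa\ge\kappa$, with equality for infinite $\kappa$; and that $\omega_1\cdot0=0$, $\omega_1\cdot(\alpha+1)=\omega_1\cdot\alpha+\omega_1$, and $\omega_1\cdot\alpha=\sup_{\alpha'<\alpha}\omega_1\cdot\alpha'$ for limit $\alpha$. Dimension is covering dimension: a compactum has $\dim\le n$ if and only if it has finite open covers by sets of arbitrarily small diameter such that each point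 lies in at most $n+1$ members (\emph{order} $\le n+1$). We use that $\dim S^n=n$, that dimension does not increase on passing to a closed subspace, and the countable closed sum theorem: a compactum that is a countable union of closed subspaces of dimension $\le m$ has dimension $\le m$.

\section{Tools for computing wild sets}\label{sec:tools}

A map $S^n\to M$ is null-homotopic, freely or relative to the base point, if and only if it extends over the ball $D^{n+1}$. So essentiality is invariant under free homotopy, and base points matter only for the location of images.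

\begin{lemma}\label{lem:basic}
Let $M$ be a space and $x\in M$.
\begin{enumerate}
\item[(a)] $x\in\mathbf{w}(M)$ if and only if every neighborhood of $x$ contains the image of an essential map at $x$.
\item[(b)] Suppose that every neighborhood $U$ of $x$ contains a path from $x$ to some point $z$ and the image of an essential map at $z$. Then $x\in\mathbf{w}(M)$.
\item[(c)] If $x$ has a contractible neighborhood, then $x\notin\mathbf{w}(M)$.
\item[(d)] Let $A\subset M$ be a retract of $M$. A map $S^n\to A$ is essential in $A$ if and only if it is essential in $M$. Consequently $\mathbf{w}(A)\subset\mathbf{w}(M)$, and a point in the interior of $A$ in $M$ lies in $\mathbf{w}(A)$ if and only if it lies in $\mathbf{w}(M)$.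
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A sequence $f_k$ converges to the constant map at $x$ if and only if for every open $U\ni x$ we have $f_k(S^n)\subset U$ for large $k$. For the converse direction use the balls of radius $1/k$ about $x$.

(b) Let $\gamma$ be the path and $g$ the essential map at $z$. Take a small disk $D\subset S^n$ centered at $*$. Run $\gamma$ along each radius of $D$, and on $S^n\setminus\operatorname{int}D$ use $g$ composed with the map onto $S^n$ that collapses $\partial D$ to $*$. This is a map at $x$ with image $\operatorname{im}\gamma\cup\operatorname{im}g\subset U$. Shortening $\gamma$ toward its endpoint $z$ and then shrinking $D$ is a free homotopy to $g$, so the map is essential.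

(c) Every map into the contractible neighborhood is null-homotopic there, hence in $M$.

(d) A null-homotopy in $M$, followed by the retraction, is a null-homotopy in $A$. So small essential maps in $A$ are small essential maps in $M$. At an interior point of $A$, small maps into $M$ are maps into $A$.
\end{proof}

Two formal properties of the iteration will be used without comment: $\mathbf{w}^\kappa(\mathbf{w}^\theta(M))=\mathbf{w}^{\theta+\kappa}(M)$, by induction on $\kappa$; and $\mathbf{w}^{\kappa+1}(M)=\mathbf{w}^\kappa(M)$ if and only if $\kappa\ge\mathbf{wrk}(M)$.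

The next lemma is the independence of path components. It is the main place where $n\ge1$ is needed: the sphere $S^n$ must be path connected.

\begin{lemma}\label{lem:components}
Let $B$ be a union of path components of a space $A$. For every ordinal $\kappa$ we have $\mathbf{w}^\kappa(A)\cap B=\mathbf{w}^\kappa(B)$, and this set is a union of path components of $\mathbf{w}^\kappa(A)$.
\end{lemma}

\begin{proof}
A map of $S^n$ or $D^{n+1}$ into $A$ whose image meets $B$ has image in $B$. So at a point of $B$ the maps into $A$ and into $B$ are the same, with the same null-homotopies, and $\mathbf{w}(A)\cap B=\mathbf{w}(B)$. For any $\kappa$, a path in $\mathbf{w}^\kappa(A)$ that starts in $B$ stays in $B$, so $\mathbf{w}^\kappa(A)\cap B$ is a union of path components of $\mathbf{w}^\kappa(A)$. Now induct on $\kappa$. If $\mathbf{w}^\kappa(A)\cap B=\mathbf{w}^\kappa(B)$, the first statement applied to the pair $\mathbf{w}^\kappa(B)\subset\mathbf{w}^\kappa(A)$ gives $\mathbf{w}^{\kappa+1}(A)\cap B=\mathbf{w}^{\kappa+1}(B)$. At limits take intersections.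
\end{proof}

\begin{lemma}\label{lem:family}
Let $\mathcal{P}$ be totally disconnected, $M$ any space, $A\subset\mathcal{P}\times M$, and $A_c=\{x:(c,x)\in A\}$ for $c\in\mathcal{P}$. Then $\mathbf{w}^\kappa(A)=\bigcup_c\{c\}\times\mathbf{w}^\kappa(A_c)$ for all $\kappa$, and $\mathbf{wrk}(A)=\sup_c\mathbf{wrk}(A_c)$.
\end{lemma}

\begin{proof}
The first coordinate is constant along paths, so each $\{c\}\times A_c$ is a union of path components of $A$, and Lemma~\ref{lem:components} gives the formula. Hence $\mathbf{w}^{\kappa+1}(A)=\mathbf{w}^\kappa(A)$ if and only if $\kappa\ge\mathbf{wrk}(A_c)$ for all $c$.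
\end{proof}

\begin{lemma}\label{lem:product}
If $D$ is contractible, then $\mathbf{w}(A\times D)=\mathbf{w}(A)\times D$.
\end{lemma}

\begin{proof}
A map $(f_1,f_2):S^n\to A\times D$ is null-homotopic if and only if both components are, that is, if and only if $f_1$ is. If $(f_1,f_2)$ is a small essential map at $(x,d)$, then $f_1$ is a small essential map at $x$. If $f_1$ is a small essential map at $x$, then $(f_1,d)$ is one at $(x,d)$.
\end{proof}

\section{Every compactum is the wild set of a Peano continuum}\label{sec:peano}

Our examples will be far from connected. To turn a compactum $Y$ into a Peano continuum without losing its rank, we add a scaffold that makes every point of $Y$ wild, has no wild points itself, and joins nearby points of $Y$ by short paths. A graph that approximates $Y$ at the scales $2^{-k}$ provides the paths, and a small sphere at each vertex provides the wildness. The scaffold may change which maps into $Y$ are essential, but this does no harm: it disappears at the first step, and from then on the iteration takes place in $Y$.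

\begin{proposition}\label{prop:peano}
Every nonempty compactum $Y$ equals $\mathbf{w}(X)$ for some Peano continuum $X\supsetneq Y$ with $\dim X=\max(n,\dim Y)$. Moreover $\mathbf{wrk}(X)=1+\mathbf{wrk}(Y)$.
\end{proposition}

\begin{proof}
Fix a metric $d$ on $Y$ of diameter $\le1$ and regard $Y$ as a subset of the Banach space $C(Y)$ via the isometry $y\mapsto d(y,\cdot)$. For $k\ge0$ let $N_k\subset Y$ be a finite set such that every point of $Y$ is within distance $2^{-k}$ of $N_k$, with $|N_0|=1$. Let $\Sigma\subset\mathbb{R}^{n+1}$ be a round sphere of radius $1$ through the origin. Give $C(Y)\times\mathbb{R}\times\mathbb{R}^{n+1}$ the maximum norm, call the middle coordinate the \emph{height}, and let $B(z,r)$ denote closed balls. The points $(u,2^{-k},0)$, $u\in N_k$, are the \emph{vertices of level $k$}. Let $X$ be the union of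
\begin{itemize}
\item $Y\times0\times0$, identified with $Y$;
\item the \emph{edges of level $k$}: the segments from $(u,2^{-k},0)$ to $(v,2^{-k-1},0)$ with $u\in N_k$, $v\in N_{k+1}$ and $\|u-v\|\le3\cdot2^{-k}$;
\item the \emph{spheres of level $k$}: the sets $\{u\}\times\{2^{-k}\}\times2^{-k}\Sigma$ with $u\in N_k$.
\end{itemize}
Each edge or sphere of level $k$ contains a vertex $(u,2^{-k},0)$, has diameter $\le3\cdot2^{-k}$, and lies in $B(u,3\cdot2^{-k})$.

\emph{Compactness, local structure, dimension.} Let $P_k$ be the union of the finitely many edges and spheres of level $\le k$. A sequence in $X$ either has infinitely many terms in $Y$ or in one $P_k$, or its distance to $Y$ tends to $0$; in each case it has a subsequence converging in $X$. So $X$ is compact. Two distinct edges meet in at most one point, so the edges in $P_k$ form a finite graph. The spheres are pairwise disjoint, and each meets the edges only at its vertex. So $P_k$ is a finite polyhedron. The points of $X$ of height $>2^{-k-1}$ form an open subset of $X$ contained in $P_k$, and the points of height $0$ are those of $Y$. Hence every point of $X\setminus Y$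 has arbitrarily small contractible neighborhoods in $X$. Since $X$ is the countable union of $Y$, segments and $n$-spheres, all closed, $\dim X=\max(n,\dim Y)$.

\emph{Short paths.} For $y\in Y$ choose $y_m\in N_m$ with $d(y,y_m)\le2^{-m}$. Then $\|y_m-y_{m+1}\|\le3\cdot2^{-m}$, so the vertices over $y_m$ and $y_{m+1}$ are joined by an edge, which lies in the convex set $B(y,2^{-m})$. The edges with $m\ge k$, together with $y$, form a path from $(y_k,2^{-k},0)$ to $y$ in $B(y,2^{-k})$. In particular, for $u\in N_k$ (choose $u_k=u$) the vertex $(u,2^{-k},0)$ is joined to $u$ in $B(u,2^{-k})$. Next let $d(y,y')\le2^{-k}$. Then $\|y_k-y'_{k+1}\|\le2^{-k}+2^{-k}+2^{-k-1}\le3\cdot2^{-k}$, so there is an edge from the vertex over $y_k$ to the vertex over $y'_{k+1}$; this is what the constant $3$ is for. Going up from $y$, along this edge, and down to $y'$ gives a path from $y$ to $y'$ in $B(y,2^{1-k})$.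

\emph{$X$ is a Peano continuum.} Every point of $X$ is joined to a vertex. A vertex $(u,2^{-k},0)$ with $k\ge1$ is joined by an edge to a vertex of level $k-1$, because some point of $N_{k-1}$ is within $2^{-k+1}$ of $u$; and there is only one vertex of level $0$. So $X$ is path connected. Let $y\in Y$, $0<\delta\le\frac17$ and $z\in X\cap B(y,\delta)$. We join $z$ to $y$ in $B(y,28\delta)$. If $z\notin Y$, then $z$ lies on an edge or sphere of some level $k$ with vertex $(u,2^{-k},0)$. The height of $z$ is at least $2^{-k-1}$ and at most $\delta$, so $2^{-k}\le2\delta$. The edge or sphere has diameter $\le6\delta$, so $z$ is joined to the vertex in $B(y,7\delta)$, and $d(u,y)\le7\delta$; the vertex is joined to $u$ in $B(u,2\delta)\subset B(y,9\delta)$. If $z\in Y$, put $u=z$. With $2^{-l-1}<7\delta\le2^{-l}$, the point $u$ is joined to $y$ in $B(y,2^{1-l})\subset B(y,28\delta)$. Together with the contractible neighborhoods off $Y$, this shows that path components of open subsets of $X$ are open, so $X$ is locally path connected.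

\emph{Wild points.} Points of $X\setminus Y$ are not wild by Lemma~\ref{lem:basic}(c). Let $S$ be the sphere at a vertex $v=(u,2^{-k},0)$. A point of $X$ with nonzero last coordinate lies on a sphere, and $(u,2^{-k})$ is isolated among the pairs $(u',2^{-k'})$, $u'\in N_{k'}$; so $S\setminus\{v\}$ is open in $X$. Sending the closed set $X\setminus(S\setminus\{v\})$ to $v$ defines a retraction $X\to S$, so the inclusion of $S$ is essential in $X$. For $y\in Y$, the path from $y$ to $(y_k,2^{-k},0)$ and the sphere at this vertex lie in $B(y,2^{1-k})$, so $y$ is wild by Lemma~\ref{lem:basic}(b). Thus $\mathbf{w}(X)=Y$.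

\emph{Rank.} We have $\mathbf{w}^{1+\kappa}(X)=\mathbf{w}^\kappa(Y)$ for all $\kappa$, and $\mathbf{w}(X)\ne X$. So $\mathbf{wrk}(X)\ge1$, and it equals $1+\kappa$ for the least $\kappa$ with $\mathbf{w}^{\kappa+1}(Y)=\mathbf{w}^\kappa(Y)$.
\end{proof}

In particular $\mathbf{wrk}(X)\ge\mathbf{wrk}(Y)$, with equality if $\mathbf{wrk}(Y)$ is infinite. This is why the two forms of the problem are equivalent.

\section{Trees of spheres}\label{sec:trees}

\subsection{Two levels, by hand}

Let $S$ be an $n$-sphere and $(d_j)$ a dense sequence of distinct points in $S$. Attach to $S$ at $d_j$ a sphere $S_j$, with diameters tending to $0$, and call the resulting compactum $X$. A point of $S_j\setminus\{d_j\}$ has the open cell $S_j\setminus\{d_j\}$ as a neighborhood, so it is not wild. Let $x\in S$. Since every tail of $(d_j)$ is still dense, there are large $j$ with $d_j$ close to $x$. A short arc in $S$ leads from $x$ to the small sphere $S_j$, which is a retract of $X$; so $x$ is wild. Hence $\mathbf{w}(X)=S$, $\mathbf{w}^2(X)=\emptyset$, and the rank is $2$.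

The earring also has rank $2$, but here the first step leaves a whole sphere rather than a point. So the construction can be stacked: decorate each $S_j$ in the same way, and the first step removes only the outermost layer of spheres. The pattern of stacking is a tree, and taking the wild set removes its leaves. Since we want to treat all trees at once and let them vary continuously, we build one large tree of spheres and cut the individual spaces out of it.

\subsection{The universal tree of spheres}

For a set $A$, let $A^{<\omega}$ be the set of finite sequences in $A$, with empty sequence $\langle\rangle$ and concatenation $a^\frown b$. We write $a\sqsubseteq b$ if $a$ is an initial segment of $b$, and $\eta|m$ for the initial segment of length $m$ of a sequence $\eta$.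

A sphere needs two pieces of data relative to its parent: which child $i$ of the node of the tree it represents, and at which point $d_j$ it is attached. So the spheres are indexed by the \emph{addresses} $a\in\mathbb{A}=(\omega\times\omega)^{<\omega}$, and $\pi:\mathbb{A}\to\omega^{<\omega}$, the map taking first coordinates, tells which node an address represents. Let $\Sigma\subset\mathbb{R}^{n+1}$ be a round sphere of radius $1$ through $0$ and let $(d_j)_{j\in\omega}$ be a dense sequence of distinct points of $\Sigma\setminus\{0\}$. As $\Sigma$ has no isolated points, every tail of $(d_j)$ is dense in $\Sigma$. Define radii by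
\[
r_{\langle\rangle}=1,\qquad r_{a^\frown(i,j)}=4^{-(i+j+1)}r_a .
\]
Thus $r_a=4^{-N}$, where $N$ is the sum of the numbers $i+j+1$ over the entries of $a$, and for each $\varepsilon>0$ only finitely many $a$ have $r_a\ge\varepsilon$. The dependence on $i$ is what keeps the space compact although a node may have infinitely many children.

We place each sphere in its own orthogonal direction, so that coordinate projections give retractions. Let $H=\bigoplus_{a\in\mathbb{A}}\mathbb{R}^{n+1}_a$ be the $\ell^2$-sum, with coordinates $x\mapsto x_a$, and write $e_a(\sigma)\in H$ for the vector with $\sigma$ in coordinate $a$ and $0$ elsewhere. Define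
\[
v_{\langle\rangle}=0,\qquad v_{a^\frown(i,j)}=v_a+e_a(r_ad_j),\qquad S_a=v_a+e_a(r_a\Sigma).
\]
So $S_a$ is a sphere of radius $r_a$ through $v_a$, and $S_{a^\frown(i,j)}$ is attached to $S_a$ at $v_{a^\frown(i,j)}\in S_a\setminus\{v_a\}$. For $\eta\in(\omega\times\omega)^\omega$ we have $|v_{\eta|m+1}-v_{\eta|m}|\le2\cdot4^{-m}$, so the limit $v_\eta=\lim_mv_{\eta|m}$ exists; we call it an \emph{end}. Let
\[
\mathfrak{X}=\bigcup_{a\in\mathbb{A}}S_a\cup\{v_\eta:\eta\in(\omega\times\omega)^\omega\}.
\]
The position of a point in this tree is read off from its \emph{support} $\operatorname{supp}x=\{a:x_a\ne0\}$.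

\begin{lemma}\label{lem:supp}
\begin{enumerate}
\item[(a)] For $x\in\mathfrak{X}$ exactly one of the following holds: $\operatorname{supp}x=\emptyset$ and $x=0$; or $\operatorname{supp}x=\{c:c\sqsubseteq b\}$ for some $b\in\mathbb{A}$ and $x\in S_b\setminus\{v_b\}$; or $\operatorname{supp}x=\{\eta|m:m\in\omega\}$ for some $\eta$ and $x=v_\eta$. If $x\in S_b$, then $\operatorname{supp}x\subset\{c:c\sqsubseteq b\}$.
\item[(b)] $\mathfrak{X}$ is the set of all $x\in H$ such that $(\mathrm{X1})$ $x_a\in r_a\Sigma$ for all $a$; $(\mathrm{X2})$ $x_{a^\frown(i,j)}\ne0$ implies $x_a=r_ad_j$; $(\mathrm{X3})$ any two elements of $\operatorname{supp}x$ are comparable under $\sqsubseteq$.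
\end{enumerate}
\end{lemma}

\begin{proof}
Let $b$ be a finite or infinite sequence in $\omega\times\omega$. Then $(v_b)_c=r_cd_j\ne0$ if $c^\frown(i,j)\sqsubseteq b$ for some $(i,j)$, and $(v_b)_c=0$ otherwise; so $\operatorname{supp}v_b$ is the set of proper initial segments of $b$. A point $x\in S_b$ is $v_b+e_b(x_b)$ with $x_b\in r_b\Sigma$. If $x_b\ne0$, its support is $\{c:c\sqsubseteq b\}$. If $x_b=0$, then $x=v_b$, which is $0$ or lies in $S_c\setminus\{v_c\}$ for the parent $c$ of $b$. This proves (a), and it shows that points of $\mathfrak{X}$ satisfy (X1)--(X3), since $0$ and the $d_j$ lie in $\Sigma$.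

Conversely let $x\in H$ satisfy (X1)--(X3). By (X2) and (X3), $\operatorname{supp}x$ is a chain closed under initial segments. If it is empty, $x=0$. If it is finite with largest element $b$, then (X2) gives $x_c=(v_b)_c$ for all $c\ne b$, and (X1) gives $x\in S_b$. If it is infinite, it is $\{\eta|m:m\in\omega\}$ for some $\eta$, and (X2) gives $x=v_\eta$.
\end{proof}

\begin{lemma}\label{lem:frakX}
\begin{enumerate}
\item[(a)] $\mathfrak{X}$ is compact and $\dim\mathfrak{X}\le n$.
\item[(b)] If $S_a\subset M\subset\mathfrak{X}$, then the inclusion $S_a\to M$ is essential.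
\item[(c)] For an end $v_\eta$ and $m\in\omega$, the set $\{v_\eta\}\cup\bigcup_{k\ge m}S_{\eta|k}$ lies within distance $6\cdot4^{-m}$ of $v_\eta$ and contains a path from $v_\eta$ to $v_{\eta|m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed indices, (X2) describes the closed set $\{x_{a^\frown(i,j)}=0\}\cup\{x_a=r_ad_j\}$, and (X3) describes the closed sets $\{x_a=0\}\cup\{x_b=0\}$ for incomparable $a,b$; (X1) is closed as well. So $\mathfrak{X}$ is closed in $H$. Let $0<\varepsilon\le1$ and $F=\{a:r_a\ge\varepsilon\}$, a finite set containing $\langle\rangle$ and closed under initial segments. Let $P_F(x)=\sum_{a\in F}e_a(x_a)$ and $\mathfrak{X}_F=\bigcup_{a\in F}S_a$. For $x\in\mathfrak{X}$ the point $P_F(x)$ satisfies (X1)--(X3) (for (X2), because $F$ is closed under initial segments) and has support in $F$, so $P_F(x)\in\mathfrak{X}_F$ by Lemma~\ref{lem:supp}. The addresses in $\operatorname{supp}x\setminus F$ form a chain along which the radii start below $\varepsilon$ and drop by a factor of at least $4$ at each step, and $|x_a|\le2r_a$. Hence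
\[
|x-P_F(x)|<2\varepsilon\bigl(1+\tfrac14+\tfrac1{16}+\cdots\bigr)<3\varepsilon .
\]
So $\mathfrak{X}$ lies within $3\varepsilon$ of the compact set $\mathfrak{X}_F$. It is therefore totally bounded, and compact. The finite union of $n$-spheres $\mathfrak{X}_F$ has a finite open cover of order $\le n+1$ by sets of diameter $<\varepsilon$. Its preimage under $P_F$ is an open cover of $\mathfrak{X}$ of order $\le n+1$ by sets of diameter $\le7\varepsilon$.

(b) By (X1), $R_a(x)=v_a+e_a(x_a)$ maps $\mathfrak{X}$ continuously into $S_a$, and it fixes the points of $S_a$. Apply Lemma~\ref{lem:basic}(d) and the fact that the identity of $S^n$ is essential.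

(c) For $x\in S_{\eta|k}$, $k\ge m$, we have $|x-v_{\eta|m}|\le\sum_{l\ge m}2r_{\eta|l}<3\cdot4^{-m}$, and the same bound holds for $v_\eta$. Arcs in $S_{\eta|k}$ from $v_{\eta|k}$ to $v_{\eta|k+1}$, $k\ge m$, converge to $v_\eta$ by this estimate and form the required path.
\end{proof}

\subsection{The wild set removes the leaves}

A \emph{tree} is a set $T\subset\omega^{<\omega}$ closed under initial segments; the empty tree is allowed. Let $\widetilde T=\pi^{-1}(T)\subset\mathbb{A}$, which is also closed under initial segments. Put $X_\emptyset=\emptyset$ and, for $T\ne\emptyset$,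
\[
X_T=\{x\in\mathfrak{X}:\operatorname{supp}x\subset\widetilde T\}=\bigcup_{a\in\widetilde T}S_a\cup\{v_\eta:\eta|m\in\widetilde T\text{ for all }m\},
\]
where the second equality is Lemma~\ref{lem:supp}(a). For example, $X_{\{\langle\rangle\}}$ is the sphere $S_{\langle\rangle}$, and $X_{\{\langle\rangle,\langle0\rangle\}}$ is the two-level space above. Note that $0\in X_T$ if and only if $T\ne\emptyset$. For $T\ne\emptyset$ the space $X_T$ is path connected, since each sphere meets its parent and ends are reached by Lemma~\ref{lem:frakX}(c). For a nonempty family of trees,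
\begin{equation}\label{eq:intersect}
X_{\bigcap_\mu T_\mu}=\bigcap_\mu X_{T_\mu}:
\end{equation}
if some $T_\mu$ is empty both sides are empty, and otherwise $\bigcap_\mu T_\mu$ contains $\langle\rangle$ and the description by supports applies.

The \emph{derivative} of a tree $T$ is $T'=\{s\in T:s^\frown i\in T\text{ for some }i\}$, the tree obtained by deleting the leaves. Put $T^{(0)}=T$, $T^{(\kappa+1)}=(T^{(\kappa)})'$, and take intersections at limits.

\begin{proposition}\label{prop:key}
For every tree $T$ and every ordinal $\kappa$, $\mathbf{w}^\kappa(X_T)=X_{T^{(\kappa)}}$.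
\end{proposition}

\begin{proof}
By induction and \eqref{eq:intersect} it suffices to show $\mathbf{w}(X_T)=X_{T'}$ for $T\ne\emptyset$.

Let $x\in X_{T'}$. If $x$ is an end $v_\eta$, then the spheres $S_{\eta|m}$ lie in $X_T$, are essential there, and by Lemma~\ref{lem:frakX}(c) are small and joined to $x$ by small paths in $X_T$; so $x$ is wild by Lemma~\ref{lem:basic}(b). Otherwise $x\in S_a$ for some $a$ with $\pi(a)\in T'$, say $\pi(a)^\frown i\in T$. Then $S_{a^\frown(i,j)}\subset X_T$ for all $j$. Since tails of $(d_j)$ are dense, there are arbitrarily large $j$ with $v_{a^\frown(i,j)}$ arbitrarily close to $x$ in $S_a$. A short arc in $S_a$ joins $x$ to the small essential sphere $S_{a^\frown(i,j)}$, so $x$ is wild.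

Let $x\in X_T\setminus X_{T'}$. If $T'=\emptyset$, then $T=\{\langle\rangle\}$ and $X_T$ is a sphere, which has no wild points. If $T'\ne\emptyset$, there is $a\in\operatorname{supp}x$ with $\pi(a)\in T\setminus T'$. The set $V=\{y\in X_T:y_a\ne0\}$ is an open neighborhood of $x$ in $X_T$. Let $y\in V$. Since $\pi(a)$ is a leaf of $T$, no proper extension of $a$ lies in $\widetilde T\supset\operatorname{supp}y$. So $a$ is the largest element of $\operatorname{supp}y$, and $y\in S_a\setminus\{v_a\}$ by Lemma~\ref{lem:supp}(a). Thus $V=S_a\setminus\{v_a\}$ is an open $n$-cell, and $x$ is not wild by Lemma~\ref{lem:basic}(c).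
\end{proof}

\section{A compactum of rank $\omega_1$}\label{sec:A}

An \emph{infinite branch} of a tree $T$ is a sequence $\beta\in\omega^\omega$ with $\beta|m\in T$ for all $m$; the set of these is $[T]$. The tree is \emph{well-founded} if $[T]=\emptyset$ and \emph{ill-founded} otherwise. For $\alpha<\omega_1$ define trees $T_\alpha$ recursively: $T_0=\{\langle\rangle\}$, and for $\alpha>0$
\[
T_\alpha=\{\langle\rangle\}\cup\{i^\frown s:i\in\omega,\ s\in T_{\alpha_i}\},
\]
where $i\mapsto\alpha_i$ is a fixed surjection from $\omega$ onto the set of ordinals below $\alpha$.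

\begin{lemma}\label{lem:trees}
\begin{enumerate}
\item[(a)] For every tree $T$ there is $\kappa<\omega_1$ with $T^{(\kappa+1)}=T^{(\kappa)}$. If $T$ is well-founded, then $T^{(\kappa)}=\emptyset$ for some $\kappa<\omega_1$.
\item[(b)] For $\alpha<\omega_1$, $T_\alpha^{(\kappa)}\ne\emptyset$ if and only if $\kappa\le\alpha$. The tree $T_\alpha$ is well-founded.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the sequence decreased strictly at every countable stage, $T$ would be uncountable. In a nonempty tree equal to its derivative every node has a child, so there is an infinite branch.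

(b) A tree is nonempty if and only if it contains $\langle\rangle$. We use induction on $\alpha$; the case $\alpha=0$ holds because $T_0'=\emptyset$. For a tree $T$ let $T[i]=\{s:i^\frown s\in T\}$. Then $T'[i]=(T[i])'$, and $T\mapsto T[i]$ commutes with intersections, so $T^{(\kappa)}[i]=(T[i])^{(\kappa)}$ for all $\kappa$. Let $\alpha>0$. Then $\langle\rangle\in T_\alpha^{(\kappa+1)}$ if and only if $\langle i\rangle\in T_\alpha^{(\kappa)}$ for some $i$, that is, $\langle\rangle\in T_{\alpha_i}^{(\kappa)}$ for some $i$. By induction this means $\kappa\le\alpha_i$ for some $i$, that is, $\kappa+1\le\alpha$. For limit $\kappa$, $\langle\rangle\in T_\alpha^{(\kappa)}$ if and only if $\mu+1\le\alpha$ for all $\mu<\kappa$, that is, $\kappa\le\alpha$. Finally, the initial segments of an infinite branch belong to every $T^{(\kappa)}$, and $T_\alpha^{(\alpha+1)}=\emptyset$.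
\end{proof}

By Proposition~\ref{prop:key}, every $X_T$ has countable rank, and $\mathbf{wrk}(X_{T_\alpha})=\alpha+1$. Countably many compacta can be placed in one compactum as open pieces shrinking to a point, but uncountably many disjoint pieces of a second countable space cannot all be open. They must accumulate on one another, and the natural way to arrange this is to let $X_T$ depend on a parameter in a compact space.

Identify subsets of $\omega^{<\omega}$ with points of the Cantor cube $\{0,1\}^{\omega^{<\omega}}$. Thus $T(k)\to T$ means that for each $s$, membership of $s$ in $T(k)$ agrees with membership in $T$ for large $k$. The set $\mathcal{T}$ of nonempty trees is defined by the closed conditions ``$\langle\rangle\in T$'' and ``$s^\frown i\notin T$ or $s\in T$''. So $\mathcal{T}$ is a totally disconnected compactum. Let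
\[
Z=\{(T,x):T\in\mathcal{T},\ x\in X_T\}\subset\mathcal{T}\times\mathfrak{X}.
\]

\begin{lemma}\label{lem:Z}
$Z$ is a compactum of dimension $n$. In particular each $X_T$ is compact.
\end{lemma}

\begin{proof}
The complement of $Z$ in $\mathcal{T}\times\mathfrak{X}$ is $\bigcup_{a\in\mathbb{A}}\{(T,x):\pi(a)\notin T,\ x_a\ne0\}$, which is open. Fixing membership of finitely many $s$ partitions $\mathcal{T}$ into finitely many open and closed sets of small diameter. The products of these with the members of a fine cover of $\mathfrak{X}$ of order $\le n+1$ form a fine cover of $\mathcal{T}\times\mathfrak{X}$ of order $\le n+1$. So $\dim Z\le n$, and $Z$ contains the spheres $\{T\}\times S_{\langle\rangle}$.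
\end{proof}

\begin{example}\label{ex:linear}
For $m\in\omega$ let $L_m$ be the tree of all sequences of at most $m$ zeros, and let $L_\infty$ be the tree of all finite sequences of zeros. Then $L_m\to L_\infty$, so the part $Z_0$ of $Z$ over $\{L_0,L_1,\dots,L_\infty\}$ is compact. Since $L_{m+1}'=L_m$, $L_0'=\emptyset$ and $L_\infty'=L_\infty$, the fiber $X_{L_m}$ has rank $m+1$ and the fiber $X_{L_\infty}$ has rank $0$. By Lemma~\ref{lem:family}, $\mathbf{wrk}(Z_0)=\omega$, although no fiber has infinite rank. The ill-founded tree $L_\infty$ is forced on us by compactness. It leaves the residue $\mathbf{w}^\omega(Z_0)=\{L_\infty\}\times X_{L_\infty}$, which does not affect the rank.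
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:family}, $\mathbf{wrk}(Z)=\sup_{T\in\mathcal{T}}\mathbf{wrk}(X_T)$. Each $\mathbf{wrk}(X_T)$ is countable, and the values $\alpha+1$, $\alpha<\omega_1$, occur. So $\mathbf{wrk}(Z)=\omega_1$, and $Z$ is an $n$-dimensional compactum by Lemma~\ref{lem:Z}. Proposition~\ref{prop:peano} with $Y=Z$ gives an $n$-dimensional Peano continuum of rank $1+\omega_1=\omega_1$.
\end{proof}

\begin{remark}
The countability argument of the introduction fails for $Z$ at the first step. The trees $\{\langle\rangle,\langle i\rangle\}$ converge to $\{\langle\rangle\}$ as $i\to\infty$; the fibers of $\mathbf{w}(Z)$ over them equal $S_{\langle\rangle}$, while the fiber over the limit is empty. So $\mathbf{w}(Z)$ is not closed.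
\end{remark}

\section{The largest rank}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We use three textbook facts: every compactum embeds in the Hilbert cube $Q$; the nonempty compact subsets of $Q$ form a compactum $\mathcal{K}(Q)$ under the Hausdorff metric $d_H$; and every nonempty compactum is a continuous image of the Cantor set $C$. The space $\mathcal{K}(Q)$ is not totally disconnected, so we reparametrize it by a continuous surjection $\varphi:C\to\mathcal{K}(Q)$. Let $U=\{(c,x)\in C\times Q:x\in\varphi(c)\}$. If $(c_k,x_k)\in U$ converge to $(c,x)$, then the distance from $x$ to $\varphi(c)$ is at most $d(x,x_k)+d_H(\varphi(c_k),\varphi(c))\to0$. So $U$ is closed, hence a compactum. Every nonempty compactum is homeomorphic to some $\varphi(c)$, and the empty space has rank $0$, so Lemma~\ref{lem:family} gives $\mathbf{wrk}(U)=\sup_c\mathbf{wrk}(\varphi(c))=\rho_n$. By Theorem~\ref{thm:A}, $\rho_n$ is infinite, so Proposition~\ref{prop:peano} gives a Peano continuum of rank $1+\rho_n=\rho_n$. Choosing $x_\kappa\in\mathbf{w}^\kappa(U)\setminus\mathbf{w}^{\kappa+1}(U)$ for each $\kappa<\rho_n$ gives an injection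 of $\rho_n$ into $U$, and $|U|\le2^{\aleph_0}$. Hence $\rho_n<(2^{\aleph_0})^+$.
\end{proof}

\section{Points that survive exactly $\theta$ steps}\label{sec:C}

In $Z$ every point is removed at a countable stage or never. For larger ranks we need a point that is removed later, and an inductive construction needs a form of this property that survives when the space is attached to another one.

\begin{definition}
Let $\theta$ be an ordinal. A pointed compactum $(K,x)$ is a \emph{$\theta$-space} if $x\in\mathbf{w}^\theta(K)$ and the path component of $x$ in $\mathbf{w}^\theta(K)$ is $\{x\}$.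
\end{definition}

In a $\theta$-space every map at $x$ into $\mathbf{w}^\theta(K)$ is constant, so $x\notin\mathbf{w}^{\theta+1}(K)$ and $\mathbf{wrk}(K)\ge\theta+1$. A point is a $0$-space, and the earring with its wedge point is a $1$-space. Limits of countable cofinality are reached by shrinking wedges.

\begin{lemma}\label{lem:wedge}
Let $\theta_0<\theta_1<\cdots$ have supremum $\theta$, and let $(K_i,x_i)$ be $\theta_i$-spaces. Then the wedge $(V,*)$ of the $(K_i,x_i)$ with diameters tending to $0$ is a $\theta$-space.
\end{lemma}

\begin{proof}
Embed $K_i$ in the ball of radius $2^{-i}$ of the $i$th summand of $\ell^2\oplus\ell^2\oplus\cdots$ with $x_i=0$, and let $V=\bigcup_iK_i$, $*=0$. Then $V$ is compact, the $i$th coordinate projection is a retraction $R_i:V\to K_i$ sending $V\setminus K_i$ to $*$, and $K_i\setminus\{*\}$ is open in $V$. We show by induction on $\kappa\le\theta$ that $*\in\mathbf{w}^\kappa(V)$ and that $\mathbf{w}^\kappa(V)\cap K_i=\mathbf{w}^\kappa(K_i)$ whenever $\kappa\le\theta_i$. For $\kappa=0$ there is nothing to prove, and at limits we intersect.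

Assume the statement for some $\kappa<\theta$, and let $i$ satisfy $\kappa+1\le\theta_i$; such $i$ exist because $\theta$ is a limit. Since $*\in\mathbf{w}^\kappa(K_i)=\mathbf{w}^\kappa(V)\cap K_i$, the map $R_i$ retracts $\mathbf{w}^\kappa(V)$ onto $\mathbf{w}^\kappa(K_i)$, and $\mathbf{w}^\kappa(K_i)\setminus\{*\}$ is open in $\mathbf{w}^\kappa(V)$. By Lemma~\ref{lem:basic}(d), $\mathbf{w}^{\kappa+1}(V)$ and $\mathbf{w}^{\kappa+1}(K_i)$ have the same points in $K_i\setminus\{*\}$, and $*\in\mathbf{w}^{\kappa+1}(K_i)\subset\mathbf{w}^{\kappa+1}(V)$. This completes the induction.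

Let $\gamma$ be a path in $\mathbf{w}^\theta(V)$ from $*$. Then $R_i\circ\gamma$ is a path from $*$ in $\mathbf{w}^{\theta_i}(V)\cap K_i=\mathbf{w}^{\theta_i}(K_i)$, hence constant. So $\gamma$ misses every $K_i\setminus\{*\}$ and is constant.
\end{proof}

A wedge of uncountably many spaces cannot have diameters tending to $0$, so this lemma cannot pass $\omega_1$. That step is the content of the following proposition, proved in Section~\ref{sec:jump}.

\begin{proposition}\label{prop:jump}
If there is a $\theta$-space, then there is a $(\theta+\omega_1)$-space.
\end{proposition}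

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By induction on $\alpha<\omega_1$ there is an $\omega_1\cdot\alpha$-space: a point for $\alpha=0$; Proposition~\ref{prop:jump} at successors; and for limit $\alpha$, which is the supremum of a sequence $\alpha_0<\alpha_1<\cdots$ because it is countable, Lemma~\ref{lem:wedge} with $\theta_i=\omega_1\cdot\alpha_i$. Its rank is at least $\omega_1\cdot\alpha+1$, and Proposition~\ref{prop:peano} gives a Peano continuum of at least the same rank. So $\rho_n\ge\sup_{\alpha<\omega_1}\omega_1\cdot\alpha=\omega_1\cdot\omega_1$, and the upper bound is in Theorem~\ref{thm:B}.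
\end{proof}

\section{Jumping over $\omega_1$}\label{sec:jump}

Consider $\theta=0$. The obvious candidate for an $\omega_1$-space is $Z$ with all points $(T,0)$ identified to one point $*$, in the hope that the fibers $X_{T_\alpha}$ keep $*$ alive through all countable stages. The trouble is the residue of Example~\ref{ex:linear}, which was harmless for the rank but is now attached to $*$. The retractions $(T,x)\mapsto R_a(x)$ send all $(T,0)$ to $v_a$ and so pass to the quotient; hence the spheres of $X_{L_\infty}$ stay essential, this path connected fiber lies in every iterated wild set, and $*$ is never alone in its path component. We cannot simply delete the ill-founded trees, because $L_m\to L_\infty$.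

Instead we make the ill-founded fibers destroy themselves. To each $T$ we assign, continuously, a compact ``fan'' $\Lambda_T$ with an apex $p$ at level $t=0$, such that the path component $\Lambda_T^\circ$ of $p$ is contractible and reaches the level $t=1$ if and only if $T$ is ill-founded. We multiply the fiber over $T$ by $\Lambda_T$ and collapse it to a point over each point of level $1$. If $T$ is well-founded, no path from $*$ sees the collapse, and the factor $\Lambda_T^\circ$ is invisible by Lemma~\ref{lem:product}. If $T$ is ill-founded, every small sphere can be slid up to level $1$, where it is crushed. For general $\theta$ we first decorate $X_T$ so that its erosion begins only at stage $\theta$.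

Throughout, $(K,x_0)$ is a $\theta$-space, embedded in the unit ball of $\ell^2$ with $x_0=0$. Let $\mathrm{WF}$ and $\mathrm{IF}$ be the sets of well-founded and ill-founded trees in $\mathcal{T}$.

\subsection{Delaying the erosion by $\theta$ steps}

We attach a small copy of $K$ at each point $b_{a,j}=v_a+e_a(r_ad_j)\in S_a$. In the Hilbert space $H\oplus\bigoplus_{(a,j)\in\mathbb{A}\times\omega}\ell^2_{(a,j)}$ let $K_{a,j}=b_{a,j}+r_a4^{-j}K$, with $K$ placed in the summand $\ell^2_{(a,j)}$; its base point is $b_{a,j}$. For $T\in\mathcal{T}$ let
\[
X_T(K)=X_T\cup\bigcup_{a\in\widetilde T,\ j\in\omega}K_{a,j},\qquad W_T^\kappa=\mathbf{w}^\kappa(X_T(K)).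
\]
The set $K_{a,j}^-=K_{a,j}\setminus\{b_{a,j}\}$ consists of the points of $X_T(K)$ with nonzero $(a,j)$-coordinate, so it is open, and $X_T(K)$ is the disjoint union of $X_T$ and the sets $K_{a,j}^-$. Adding the $(a,j)$-coordinate to $b_{a,j}$ defines a retraction $R_{a,j}:X_T(K)\to K_{a,j}$ that sends the complement of $K_{a,j}^-$ to $b_{a,j}$.

\begin{lemma}\label{lem:decor-compact}
The set $\{(T,y):T\in\mathcal{T},\ y\in X_T(K)\}$ is compact.
\end{lemma}

\begin{proof}
Let $y_k\in X_{T(k)}(K)$; we may assume $T(k)\to T$. If $y_k\in X_{T(k)}$ for infinitely many $k$, use Lemma~\ref{lem:Z}. So let $y_k\in K_{a_k,j_k}$ with $\pi(a_k)\in T(k)$. If one pair $(a,j)$ occurs infinitely often, then $\pi(a)\in T$ and a subsequence converges in $K_{a,j}\subset X_T(K)$. Otherwise $r_{a_k}4^{-j_k}\to0$, because only finitely many pairs have $r_a4^{-j}\ge\varepsilon$. Then $|y_k-b_{a_k,j_k}|\to0$ with $b_{a_k,j_k}\in X_{T(k)}$, and Lemma~\ref{lem:Z} gives a subsequence converging to a point of $X_T$.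
\end{proof}

\begin{lemma}\label{lem:decor}
Let $T\in\mathcal{T}$.
\begin{enumerate}
\item[(a)] For $\kappa\le\theta$, $W_T^\kappa=X_T\cup\bigcup_{a\in\widetilde T,\,j}\mathbf{w}^\kappa(K_{a,j})$.
\item[(b)] $X_T$ is a path component of $W_T^\theta$.
\item[(c)] $W_T^{\theta+\kappa}\cap X_T=X_{T^{(\kappa)}}$ for all $\kappa$.
\item[(d)] If $0\notin W_T^\kappa$, then every path from $0$ in $W_T^\kappa\cup\{0\}$ is constant.
\item[(e)] If $\alpha<\omega_1$ and $\kappa\le\theta+\alpha$, then $0\in W_{T_\alpha}^\kappa$. If $T\in\mathrm{WF}$, then $0\notin W_T^\kappa$ for some $\kappa<\theta+\omega_1$.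
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $\kappa$. The case $\kappa=0$ is the definition, and at limits we intersect separately on $X_T$ and on each $K_{a,j}^-$. Let $\kappa<\theta$ and assume the formula for $M=W_T^\kappa$. Since $K$ is a $\theta$-space, $b_{a,j}\in\mathbf{w}^{\kappa+1}(K_{a,j})$. So $R_{a,j}$ retracts $M$ onto $\mathbf{w}^\kappa(K_{a,j})$, and Lemma~\ref{lem:basic}(d) shows that $\mathbf{w}(M)\cap K_{a,j}^-=\mathbf{w}^{\kappa+1}(K_{a,j})\cap K_{a,j}^-$ and that $b_{a,j}\in\mathbf{w}(M)$. It remains to see that each $y\in X_T$ lies in $\mathbf{w}(M)$. By Lemma~\ref{lem:basic}(b) it suffices to join $y$ to points $b_{a,j}$, $a\in\widetilde T$, by arbitrarily small paths in $X_T$. If $y\in S_a$ with $a\in\widetilde T$, use that the $b_{a,j}$ are dense in $S_a$. If $y=v_\eta$, use Lemma~\ref{lem:frakX}(c) and $v_{\eta|m+1}=b_{\eta|m,j}$, where $j$ is the second coordinate of the entry $\eta(m)$.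

(b) Here the second half of the definition of a $\theta$-space is used. Let $\gamma$ be a path in $W_T^\theta$ starting in $X_T$. By (a), $R_{a,j}\circ\gamma$ is a path in $\mathbf{w}^\theta(K_{a,j})$ from $b_{a,j}$, hence constant. So $\gamma$ misses all $K_{a,j}^-$ and stays in $X_T$, which is path connected.

(c) Apply Lemma~\ref{lem:components} to $X_T\subset W_T^\theta$ and use Proposition~\ref{prop:key}.

(d) By (a), $\kappa>\theta$, say $\kappa=\theta+\kappa'$. By (c), $0\notin X_{T^{(\kappa')}}$, so $T^{(\kappa')}=\emptyset$ and $W_T^\kappa\cap X_T=\emptyset$. The path lies in $W_T^\theta$ and starts in $X_T$, so by (b) it lies in $X_T\cap(W_T^\kappa\cup\{0\})=\{0\}$.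

(e) By (c), $0\in W_T^{\theta+\kappa'}$ if and only if $T^{(\kappa')}\ne\emptyset$. Apply Lemma~\ref{lem:trees}.
\end{proof}

\subsection{Fans that detect infinite branches}

The fan $\Lambda_T$ should contain an arc from $p$ to level $1$ for each infinite branch of $T$. These arcs have to degenerate in the limit: the ill-founded trees consisting of the initial segments of $(i,0,0,\dots)$ converge to the well-founded tree $\{\langle\rangle\}$ as $i\to\infty$. So the arc must spend the entry $i$ of the branch on $i$ oscillations, which converge to a topologist's sine curve that no path can cross. This leads us to allow the entry $\infty$.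

Let $\omega+1=\omega\cup\{\infty\}$ be the one-point compactification of $\omega$. The space $(\omega+1)^\omega$ is a compactum with a basis of open and closed sets, so there is an embedding $\iota:(\omega+1)^\omega\to[1,2]$ into a Cantor set. Let $\psi:[0,\frac12)\to[0,1]$ be the function with $\psi(\frac12-2^{-k-1})=0$ for even $k\ge0$, $\psi(\frac12-2^{-k-1})=1$ for odd $k$, and linear in between. For $i\in\omega$ let $G_i\subset[0,1]^2$ be the graph of the continuous function that equals $\psi$ on $[0,\frac12-2^{-2i-1}]$ and $0$ afterwards; it has $i$ peaks. Let $G_\infty$ be the union of the graph of $\psi$, the segment $\{\frac12\}\times[0,1]$ and the segment $[\frac12,1]\times\{0\}$. Let $I_m=[1-2^{-m},1-2^{-m-1}]$. For $\beta\in(\omega+1)^\omega$ let $\Gamma_\beta\subset[0,1]^2$ be the union of $\{(1,0)\}$ and, for each $m\ge0$, the copy of $G_{\beta(m)}$ rescaled affinely to $I_m$ horizontally and by the factor $2^{-m}$ vertically (Figure~\ref{fig:gamma}). Over the endpoints of the $I_m$ the only height is $0$, so the copies fit together. If $\beta\notin\omega^\omega$, let $t^*(\beta)<1$ be the midpoint of $I_m$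 for the least $m$ with $\beta(m)=\infty$; if $\beta\in\omega^\omega$, let $t^*(\beta)=2$. Over each $t\in[0,1]$ with $t<t^*(\beta)$ the set $\Gamma_\beta$ has exactly one point $(t,g_\beta(t))$, and $g_\beta$ is continuous on its domain.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=11,yscale=2.4]
\draw[semithick] (0,0)--(0.125,1)--(0.1875,0)--(0.5,0)--(0.5625,0.5)--(0.59375,0)--(0.609375,0.5)--(0.6171875,0)--(0.6211,0.5)--(0.623,0);
\draw[semithick,dashed] (0.625,0.5)--(0.625,0)--(1,0);
\node[below] at (0,0) {$0$};
\node[below] at (0.5,0) {$\frac12$};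
\node[below] at (0.625,0) {$t^*(\beta)$};
\node[below] at (0.75,0) {$\frac34$};
\node[below] at (1,0) {$1$};
\node at (0.3,0.6) {$G_1$ over $I_0$};
\node at (0.62,0.68) {$G_\infty$ over $I_1$};
\end{tikzpicture}
\caption{The set $\Gamma_\beta$ for $\beta=(1,\infty,0,0,\dots)$. The entry $1$ produces one peak over $[0,\frac12]$; the entry $\infty$ produces infinitely many peaks accumulating on a vertical segment over $t^*(\beta)=\frac58$. Only the solid part can be reached by a path from $(0,0)$.}
\label{fig:gamma}
\end{figure}

\begin{lemma}\label{lem:gamma}
The set $\{(\beta,t,s):(t,s)\in\Gamma_\beta\}$ is closed in $(\omega+1)^\omega\times[0,1]^2$, and $s\le8t$ on it.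
\end{lemma}

\begin{proof}
Let $\beta_k\to\beta$ and let $(t_k,s_k)\in\Gamma_{\beta_k}$ converge to $(t,s)$. If $t=1$, then $s=0$ because heights over $I_m$ are at most $2^{-m}$. If $t<1$, we may assume that all $(t_k,s_k)$ lie in the copies of $G_{\beta_k(m)}$ over one interval $I_m$. If $\beta(m)\in\omega$, then $\beta_k(m)=\beta(m)$ for large $k$ and $G_{\beta(m)}$ is closed. If $\beta(m)=\infty$, let $(\xi_k,\zeta_k)\in G_{\beta_k(m)}$ be the rescaled points, with limit $(\xi,\zeta)$. For $\xi<\frac12$ they eventually lie on the graph of $\psi$; for $\xi>\frac12$ they eventually have height $0$; for $\xi=\frac12$ there is no condition. So $(\xi,\zeta)\in G_\infty$. For the inequality, $\zeta\le4\xi$ on every $G_i$, $i\le\infty$, since $\psi(\xi)=4\xi$ on $[0,\frac14]$ and heights are at most $1$. Over $I_0$ we have $t=\xi/2$, so $s\le8t$; for $t\ge\frac12$ the bound is trivial.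
\end{proof}

For $T\in\mathcal{T}$ let $F_T$ be the set of $\beta\in(\omega+1)^\omega$ such that $\beta|m\in T$ whenever $\beta|m\in\omega^m$; that is, $\beta$ follows $T$ until the first entry $\infty$. Then $(\infty,\infty,\dots)\in F_T$ and $F_T\cap\omega^\omega=[T]$. The set $\{(T,\beta):\beta\in F_T\}$ is closed, since its complement is the union over $s\in\omega^{<\omega}$ of the open sets $\{s\sqsubseteq\beta,\ s\notin T\}$. We join the sets $\Gamma_\beta$, $\beta\in F_T$, at their left ends by placing them in the planes of slope $\iota(\beta)$:
\[
\Lambda_T=\{(t\,\iota(\beta),t,s):\beta\in F_T,\ (t,s)\in\Gamma_\beta\}\subset\mathbb{R}^3,\qquad p=(0,0,0).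
\]
We write $t(\lambda)$ for the second coordinate. By Lemma~\ref{lem:gamma}, $\{(T,\lambda):\lambda\in\Lambda_T\}$ is a continuous image of a compact set, hence compact, and $p$ is the only point of $\Lambda_T$ with $t=0$. For $t(\lambda)>0$ the sequence $\beta=\beta(\lambda)$ is recovered continuously, as $\iota^{-1}$ of the first coordinate divided by $t$. For $t\in[0,1]$, $t<t^*(\beta)$, put $\lambda_\beta(t)=(t\,\iota(\beta),t,g_\beta(t))$, and let
\[
\Lambda_T^\circ=\{\lambda_\beta(t):\beta\in F_T,\ t\in[0,1],\ t<t^*(\beta)\}.
\]
For instance, $F_{L_m}$ consists of the sequences that begin with $k\le m$ zeros followed by $\infty$, so the levels in $\Lambda_{L_m}^\circ$ have supremum the midpoint of $I_m$. These suprema tend to $1$, and $\Lambda_{L_\infty}^\circ$ contains the segment from $p$ to $(\iota(0,0,\dots),1,0)$.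

\begin{lemma}\label{lem:fan}
$\Lambda_T^\circ$ is contractible and is the path component of $p$ in $\Lambda_T$. If $T\in\mathrm{WF}$, then $t<1$ on $\Lambda_T^\circ$. If $T\in\mathrm{IF}$, the points of $\Lambda_T^\circ$ with $t=1$ are the points $q_\beta=\lambda_\beta(1)$, $\beta\in[T]$.
\end{lemma}

\begin{proof}
The last two statements hold because $t^*(\beta)>1$ exactly for $\beta\in F_T\cap\omega^\omega=[T]$, and $t^*(\beta)<1$ otherwise.

Define $h:\Lambda_T^\circ\times[0,1]\to\Lambda_T^\circ$ by $h(\lambda_\beta(t),\tau)=\lambda_\beta((1-\tau)t)$; this is well defined, as $\lambda_\beta(0)=p$ for all $\beta$. Let $\lambda_{\beta_k}(t_k)\to\lambda_\beta(t)$ and $\tau_k\to\tau$, and put $t_k'=(1-\tau_k)t_k$, $t'=(1-\tau)t$. If $t=0$, then $t_k'\to0$, and $h(\lambda_{\beta_k}(t_k),\tau_k)\to p$ by the bound $s\le8t$. If $t>0$, then $\beta_k\to\beta$. By Lemma~\ref{lem:gamma} every limit point of $(t_k',g_{\beta_k}(t_k'))$ lies in $\Gamma_\beta$ over $t'\le t<t^*(\beta)$, so it is $(t',g_\beta(t'))$. Hence $h$ is continuous and contracts $\Lambda_T^\circ$ to $p$.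

Conversely let $\gamma:[0,1]\to\Lambda_T$ be a path from $p$ to $\lambda\ne p$, and let $u_0$ be the last time at $p$. On $(u_0,1]$ the function $\beta(\gamma(u))$ is continuous with values in a totally disconnected space, so it is a constant $\beta\in F_T$. Suppose $t(\lambda)\ge t^*(\beta)$. Then $\beta\notin\omega^\omega$; let $m$ be least with $\beta(m)=\infty$, and let $u_1>u_0$ be the first time with $t(\gamma(u_1))=t^*(\beta)$. On $(u_0,u_1)$ the last coordinate of $\gamma(u)$ is $g_\beta(t(\gamma(u)))$. By the intermediate value theorem, on every interval $(u_1-\delta,u_1)$ the function $t(\gamma(u))$ takes all values in some interval $(t^*(\beta)-\varepsilon,t^*(\beta))$, on which $g_\beta$ takes both values $0$ and $2^{-m}$. This contradicts continuity of $\gamma$ at $u_1$. So $t(\lambda)<t^*(\beta)$ and $\lambda\in\Lambda_T^\circ$.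
\end{proof}

\subsection{The space $Y$}

The set $\widehat Y=\{(T,y,\lambda):T\in\mathcal{T},\ y\in X_T(K),\ \lambda\in\Lambda_T\}$ is a compactum, being the fiber product over $\mathcal{T}$ of two compacta. Let $Y$ be the quotient of $\widehat Y$ that identifies $(T,y,\lambda)$ with $(T,y',\lambda)$ when $t(\lambda)=1$, and identifies all points $(T,0,p)$, $T\in\mathcal{T}$, to one point $*$. Write $[T,y,\lambda]$ for the class of $(T,y,\lambda)$. As a subset of $\widehat Y\times\widehat Y$, the equivalence relation is the union of the diagonal and two compact sets, so it is closed. The quotient of a compact Hausdorff space by a closed equivalence relation is Hausdorff, and a Hausdorff continuous image of a compactum is a compactum. So $Y$ is a compactum.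

A coordinate of $\widehat Y$ that is constant on the classes in a saturated open set induces a continuous function on the image of that set. So the following functions are continuous: $\lambda$, and hence $t$, on $Y$; the tree coordinate $\operatorname{tr}:Y\setminus\{*\}\to\mathcal{T}$; and $y$ on the open set $\{t<1\}$. Let $Y_T$ be the image of $\{T\}\times X_T(K)\times\Lambda_T$. It is compact and contains $*$, and distinct $Y_T$ meet only in $*$. Since $\mathcal{T}$ is totally disconnected:
\begin{itemize}
\item[(Y1)] every connected subset of $Y\setminus\{*\}$ lies in a single $Y_T$.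
\end{itemize}
The functions $(y,\lambda)$ invert the quotient map on the part of $Y_T$ where $t<1$:
\begin{itemize}
\item[(Y2)] $(y,\lambda)$ is a homeomorphism from $Y_T\cap\{t<1\}$ onto $X_T(K)\times(\Lambda_T\cap\{t<1\})$, taking $*$ to $(0,p)$.
\end{itemize}
If $\lambda_0\in\Lambda_T$ and $t(\lambda_0)=1$, exactly one point of $Y_T$ has $\lambda=\lambda_0$. By compactness of $Y_T$:
\begin{itemize}
\item[(Y3)] if $z_k\in Y_T$ and $\lambda(z_k)\to\lambda_0$ with $t(\lambda_0)=1$, then $z_k$ converges to the point of $Y_T$ over $\lambda_0$.
\end{itemize}

In the wedge of Lemma~\ref{lem:wedge} each summand was a retract. Here the $Y_T$ accumulate on one another, so sending $Y\setminus Y_T$ to $*$ is in general not continuous. It becomes continuous after composing with a map from a locally connected space, and that is all we need.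

\begin{lemma}\label{lem:collapse}
Let $L$ be locally connected, $g:L\to Y$ continuous, and $T\in\mathcal{T}$. Define $g_T=g$ on $g^{-1}(Y_T)$ and $g_T=*$ elsewhere. Then $g_T$ is continuous. Consequently, if $*\in M\subset Y$, a map $S^n\to M\cap Y_T$ is essential in $M$ if and only if it is essential in $M\cap Y_T$.
\end{lemma}

\begin{proof}
The components of the open set $g^{-1}(Y\setminus\{*\})$ are open, and by (Y1) $g$ maps each into a single $Y_{T_1}\setminus\{*\}$. On such a component $g_T=g$ if $T_1=T$, and $g_T=*$ otherwise. If $g(z)=*$ and $O$ is a neighborhood of $*$, then $g_T$ maps the neighborhood $g^{-1}(O)$ of $z$ into $O$. For the consequence, if $g:D^{n+1}\to M$ extends $f:S^n\to M\cap Y_T$, then $g_T:D^{n+1}\to M\cap Y_T$ extends $f$.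
\end{proof}

Only the part of $Y$ over the reachable parts of the fans matters. Let $Y_T^\circ=\{z\in Y_T:\lambda(z)\in\Lambda_T^\circ\}$, the image of $\{T\}\times X_T(K)\times\Lambda_T^\circ$, and $Y^\circ=\bigcup_TY_T^\circ$. Then $*\in Y_T^\circ$ and $Y^\circ\cap Y_T=Y_T^\circ$. For $T\in\mathrm{WF}$ we have $t<1$ on $Y_T^\circ$, and we identify $Y_T^\circ$ with $X_T(K)\times\Lambda_T^\circ$ by (Y2).

\begin{lemma}\label{lem:Ycirc}
$Y^\circ$ is a union of path components of $Y$.
\end{lemma}

\begin{proof}
Let a path start in $Y^\circ$ and end at a point $z\in Y_T\setminus\{*\}$. If it avoids $*$, it lies in $Y_T$ by (Y1) and starts in $Y_T^\circ$. Otherwise its final part, from the last time at $*$ on, lies in $Y_T$ by (Y1) and starts at $*$. In both cases $\lambda$ gives a path in $\Lambda_T$ from a point of $\Lambda_T^\circ$ to $\lambda(z)$, so $z\in Y_T^\circ$ by Lemma~\ref{lem:fan}.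
\end{proof}

\begin{lemma}\label{lem:IF}
If $T\in\mathrm{IF}$, then no point $z\in Y_T^\circ\setminus\{*\}$ lies in $\mathbf{w}(Y^\circ)$.
\end{lemma}

\begin{proof}
We show that every small map $f$ at $z$ into $Y^\circ$ is null-homotopic in $Y^\circ$. We may assume that $f$ avoids $*$, so that it maps into $Y_T^\circ$ by (Y1).

\emph{Case $t(z)<1$.} We may assume $t<1$ on the image. Then $f=[T,f_1,f_2]$ with $f_1=y\circ f:S^n\to X_T(K)$ and $f_2=\lambda\circ f:S^n\to\Lambda_T^\circ$ continuous. Choose $\beta\in[T]$. By Lemma~\ref{lem:fan} there is a homotopy $f_2^\tau$ in $\Lambda_T^\circ$ from $f_2$ to the constant $p$ and then, along the arc $\lambda_\beta$, to the constant $q_\beta$. Then $[T,f_1,f_2^\tau]$ is a homotopy in $Y_T^\circ$ from $f$ to the map $[T,f_1,q_\beta]$, which is constant because $t(q_\beta)=1$.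

\emph{Case $t(z)=1$.} Now $y\circ f$ need not be defined everywhere, so we push upward directly. We have $\lambda(z)=q_\beta$ with $\beta\in[T]$, and we may assume $t>\frac12$ on the image of $f$. Then $\beta(\lambda(f(u)))$ is continuous on the connected space $S^n$, hence equal to $\beta$, and $\lambda(f(u))=\lambda_\beta(t_u)$ with $t_u=t(f(u))$. In particular $f(u)=z$ when $t_u=1$. For $\tau\in[0,1]$ define
\[
\Phi(u,\tau)=\bigl[T,\,y(f(u)),\,\lambda_\beta(t_u+\tau(1-t_u))\bigr]\ \text{ if }t_u<1,\qquad\Phi(u,\tau)=z\ \text{ if }t_u=1 .
\]
This lies in $Y_T^\circ$ and is continuous on the open set where $t_u<1$. Everywhere, $\lambda(\Phi(u,\tau))=\lambda_\beta(t_u+\tau(1-t_u))$ is continuous in $(u,\tau)$, with value $q_\beta$ where $t_u=1$; so $\Phi$ is continuous at those points by (Y3). Finally $\Phi(\cdot,0)=f$ and $\Phi(\cdot,1)=z$.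
\end{proof}

\subsection{The iterated wild sets of $Y$}

Put $M_\kappa=\mathbf{w}^\kappa(Y^\circ)$. By Lemmas~\ref{lem:Ycirc} and~\ref{lem:components}, $M_\kappa=\mathbf{w}^\kappa(Y)\cap Y^\circ$. For $T\in\mathrm{WF}$ let
\[
N_T^\kappa=(W_T^\kappa\times\Lambda_T^\circ)\cup\{*\}\subset Y_T^\circ .
\]
One point needs care. After the root $0$ has been removed from $W_T^\kappa$, the point $*=(0,p)$ is still present, kept alive by other trees, and it might create new paths or homotopies in the fiber over $T$. Lemma~\ref{lem:decor}(d) was proved to exclude this.

\begin{lemma}\label{lem:isolated}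
If $T\in\mathrm{WF}$ and $0\notin W_T^\kappa$, then $\{*\}$ is a path component of $N_T^\kappa$.
\end{lemma}

\begin{proof}
The $y$-coordinate of a path in $N_T^\kappa$ from $*$ is a path from $0$ in $W_T^\kappa\cup\{0\}$, so it is constantly $0$ by Lemma~\ref{lem:decor}(d). The only point of $N_T^\kappa$ with $y=0$ is $*$.
\end{proof}

\begin{lemma}\label{lem:claim}
For all $\kappa<\theta+\omega_1$:
\begin{enumerate}
\item[(i)] $*\in M_\kappa$;
\item[(ii)] $M_\kappa\cap Y_T=N_T^\kappa$ for $T\in\mathrm{WF}$;
\item[(iii)] $M_\kappa\cap Y_T=\{*\}$ for $T\in\mathrm{IF}$ and $\kappa\ge1$.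
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:IF}, $M_\kappa\cap Y_T\subset M_1\cap Y_T\subset\{*\}$ for $T\in\mathrm{IF}$ and $\kappa\ge1$, so (iii) follows from (i). We prove (i) and (ii) by induction. For $\kappa=0$ they say $*\in Y^\circ$ and $Y^\circ\cap Y_T=Y_T^\circ$. At limits both sides of (ii) are intersections. Assume (i) and (ii) for $\kappa$, where $\kappa<\theta+\omega_1$.

(i) Since $\theta+\omega_1=\sup_{\alpha<\omega_1}(\theta+\alpha)$, there is $\alpha<\omega_1$ with $\kappa+1\le\theta+\alpha$. Let $T=T_\alpha\in\mathrm{WF}$. By Lemma~\ref{lem:decor}(e), $0\in W_T^{\kappa+1}\subset W_T^\kappa$. So $M_\kappa\cap Y_T=N_T^\kappa=W_T^\kappa\times\Lambda_T^\circ$, and $*=(0,p)$ is a wild point of this product by Lemma~\ref{lem:product}. The small essential maps at $*$ in $M_\kappa\cap Y_T$ are essential in $M_\kappa$ by Lemma~\ref{lem:collapse}. Hence $*\in M_{\kappa+1}$.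

(ii) Let $T\in\mathrm{WF}$, $N=N_T^\kappa=M_\kappa\cap Y_T$, and $z\in N\setminus\{*\}$. Small maps at $z$ into $M_\kappa$ avoid $*$, so they map into $N$ by (Y1), and by Lemma~\ref{lem:collapse} they are essential in $M_\kappa$ if and only if they are essential in $N$. So $M_{\kappa+1}\cap Y_T$ and $\mathbf{w}(N)$ agree outside $*$. If $0\in W_T^\kappa$, then $N=W_T^\kappa\times\Lambda_T^\circ$ and $\mathbf{w}(N)=W_T^{\kappa+1}\times\Lambda_T^\circ$ by Lemma~\ref{lem:product}. If $0\notin W_T^\kappa$, then $N\setminus\{*\}=W_T^\kappa\times\Lambda_T^\circ$ is a union of path components of $N$ by Lemma~\ref{lem:isolated}, and Lemmas~\ref{lem:components} and~\ref{lem:product} give $\mathbf{w}(N)\setminus\{*\}=W_T^{\kappa+1}\times\Lambda_T^\circ$. In both cases $M_{\kappa+1}\cap Y_T$ agrees with $N_T^{\kappa+1}$ outside $*$, and both sets contain $*$ by (i).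
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:jump}]
We show that $(Y,*)$ is a $(\theta+\omega_1)$-space. Since $\theta+\omega_1$ is a limit ordinal, Lemma~\ref{lem:claim}(i) gives $*\in\mathbf{w}^{\theta+\omega_1}(Y)$. Let $\gamma$ be a path in $\mathbf{w}^{\theta+\omega_1}(Y)$ from $*$. It lies in $Y^\circ$ by Lemma~\ref{lem:Ycirc}, hence in $M_\kappa$ for every $\kappa<\theta+\omega_1$. For $T\in\mathcal{T}$, the collapsed path $\gamma_T$ of Lemma~\ref{lem:collapse} starts at $*$ and lies in $M_\kappa\cap Y_T$ for every such $\kappa$. If $T\in\mathrm{IF}$, then $\gamma_T$ is constant by Lemma~\ref{lem:claim}(iii). If $T\in\mathrm{WF}$, Lemma~\ref{lem:decor}(e) gives $\kappa<\theta+\omega_1$ with $0\notin W_T^\kappa$, and $\gamma_T$ is a path from $*$ in $N_T^\kappa$, so it is constant by Lemma~\ref{lem:isolated}. If $\gamma(u)\ne*$ for some $u$, then $\gamma(u)\in Y_T\setminus\{*\}$ for some $T$ and $\gamma_T(u)=\gamma(u)\ne*$, a contradiction. So $\gamma$ is constant.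
\end{proof}

\begin{thebibliography}{9}
\bibitem{BM} Jeremy Brazas and Atish Mitra, \emph{Transfinitely iterated wild sets}, arXiv:2604.14929 (2026).
\end{thebibliography}
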